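# Diamond-free fragments of two intuitionistic modal logics: one finitely axiomatizable, one not

## 1. A fork in which every prong misses one leaf

Fix an integer $N\ge 2$. The structure $F_N$ has worlds
$$w,\ x,\ y_1,\dots,y_N,\ v,\ v_1,\dots,v_N .$$
Its order $\le$ is the reflexive partial order given by $w<x<y_i$ and $v<v_i$ for all $i$ (transitively closed, no other relations). It also carries a relation $S$; writing $S(a)=\{b: aSb\}$,
$$S(w)=\{v,v_1,\dots,v_N\},\quad S(x)=\{v_1,\dots,v_N\},\quad S(y_i)=\{v_j: j\ne i\},\quad S(v)=S(v_i)=\emptyset. \tag{1}$$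
On one side there is a stem $w<x$ with prongs $y_1,\dots,y_N$. On the other side there is a root $v$ with leaves $v_1,\dots,v_N$. The stem sees all leaves, and the prong $y_i$ sees all leaves except the $i$-th. Every $S(a)$ is closed upward, and $S(a)$ shrinks as $a$ goes up.

Now try to thin out $S$ to a relation $R\subseteq S$ with two properties:

* (i) if $aSb$, then $a'Rb$ for some $a'\ge a$;
* (ii) if $aRb$ and $a\le a'$, then $a'Rb'$ for some $b'\ge b$.

So (i) says that every $S$-edge is eventually realized by an $R$-edge with the same target, and (ii) says that once $a$ has an $R$-edge to $b$, every later $a'$ keeps an $R$-edge to something above $b$.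

On $F_N$ this is impossible. The edge $(w,v)$ must be realized by (i), and only $w$ sees $v$, so $wRv$. By (ii) applied to $w\le x$, the world $x$ has an $R$-edge to something above $v$ that it sees, that is, $xRv_j$ for some $j$. By (ii) applied to $x\le y_j$, the world $y_j$ has an $R$-edge to something above $v_j$. Only $v_j$ is above $v_j$, and $y_j$ does not see $v_j$.

The failure is as slight as it can be. Section 7 verifies that if we add a single edge $(y_i,v_i)$, for one $i$ of our choice, then a suitable $R$ exists: $x$ settles on the leaf $v_i$, and now every prong can follow.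

The structure serves the following purpose. The relation $S$ will interpret $\Box$, and a relation $R$ with (i) and (ii) will interpret $\Diamond$ in such a way that all axioms of intuitionistic $\mathsf K$ hold. So $F_N$ is not a frame for that logic, but $F_N$ with one extra edge is. A formula with $m$ variables, where $2^m<N$, cannot tell all $N$ leaves apart. If it does not distinguish $v_i$ from $v_j$, then it cannot notice whether $y_i$, which sees $v_j$ anyway, also sees $v_i$. Hence formulas with few variables mistake $F_N$ for a good frame. One formula with more variables does not.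

## 2. Two logics with diamonds and their diamond-free fragments

Let $\mathcal L$ be the propositional modal language built from variables, $\bot,\wedge,\vee,\to,\Box,\Diamond$, and let $\mathcal L_\Box$ be the set of formulas in which $\Diamond$ does not occur. Write $\neg\varphi:=\varphi\to\bot$ and $\top:=\neg\bot$. Empty disjunctions are $\bot$, empty conjunctions are $\top$. By a logic (in $\mathcal L$ or in $\mathcal L_\Box$) we mean a set of formulas of that language closed under modus ponens, necessitation (from $\varphi$ infer $\Box\varphi$) and uniform substitution of formulas of that language.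

**Definition ($\mathsf{CK}_\Box$, $\mathsf{CK}$, $\mathsf{IK}$).** $\mathsf{CK}_\Box$ is the logic in $\mathcal L_\Box$ obtained from intuitionistic propositional logic by adding necessitation and
$$(\mathsf{K_\Box})\quad \Box(\varphi\to\psi)\to(\Box\varphi\to\Box\psi).$$
$\mathsf{CK}$ is the logic in $\mathcal L$ given by intuitionistic propositional logic over $\mathcal L$, necessitation, $\mathsf{K_\Box}$ and
$$(\mathsf{K_\Diamond})\quad \Box(\varphi\to\psi)\to(\Diamond\varphi\to\Diamond\psi).$$
Consider also
$$(\mathsf{N_\Diamond})\ \ \Diamond\bot\to\bot,\qquad(\mathsf{C_\Diamond})\ \ \Diamond(\varphi\vee\psi)\to\Diamond\varphi\vee\Diamond\psi,\qquad(\mathsf{I_{\Diamond\Box}})\ \ (\Diamond\varphi\to\Box\psi)\to\Box(\varphi\to\psi).$$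
For a logic $L$ in $\mathcal L$, $L\oplus A_1\oplus\dots\oplus A_n$ is the smallest logic in $\mathcal L$ containing $L$ and all instances of the $A_i$. Finally $\mathsf{IK}:=\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{C_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}$.

The $\Diamond$-free fragment of $L$ is $L\cap\mathcal L_\Box$. We study
$$\Lambda_1:=(\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}})\cap\mathcal L_\Box,\qquad \Lambda_\omega:=\mathsf{IK}\cap\mathcal L_\Box .$$
Both are logics in $\mathcal L_\Box$ containing $\mathsf{CK}_\Box$, and $\Lambda_1\subseteq\Lambda_\omega$. The background facts that come with the problem are these. The two logics in question prove $\neg\neg\Box\bot\to\Box\bot$, which $\mathsf{CK}$ does not prove. For every other subset $\mathsf{A}$ of $\{\mathsf{N_\Diamond},\mathsf{C_\Diamond},\mathsf{I_{\Diamond\Box}}\}$, the fragment of $\mathsf{CK}\oplus\mathsf{A}$ is just $\mathsf{CK}_\Box$. So diamonds leave a trace on boxes in exactly two cases, and the problem, which comes from Jim de Groot, Ian Shillito, Ranald Clouston, "Semantical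 Analysis of Intuitionistic Modal Logics between CK and IK", arXiv:2408.00262 (2024), asks: is the trace the same in both cases, that is, $\Lambda_1=\Lambda_\omega$? And is either trace, or are both, finitely axiomatizable?

Axiomatization is meant inside $\mathcal L_\Box$. For $\Phi\subseteq\mathcal L_\Box$, let $\mathsf{CK}_\Box\oplus\Phi$ be the smallest logic in $\mathcal L_\Box$ containing $\mathsf{CK}_\Box\cup\Phi$. A fragment is finitely axiomatizable if it equals $\mathsf{CK}_\Box\oplus\Phi$ for some finite $\Phi\subseteq\mathcal L_\Box$.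

For $N\ge2$ put
$$\chi_N:=\Box(p\to q_1\vee\dots\vee q_N)\to(\neg\Box\neg q_1\vee\dots\vee\neg\Box\neg q_N),\qquad \Theta_N:=(\chi_N\to\Box s)\to\Box(p\to s). \tag{2}$$

**Theorem A.** $\Lambda_1=\mathsf{CK}_\Box\oplus\{\mathsf{Ax}\}$, where $\mathsf{Ax}:=(\neg\Box\neg p\to\Box s)\to\Box(p\to s)$. So $\Lambda_1$ is finitely axiomatizable.

**Theorem B.** $\Lambda_1\subsetneq\Lambda_\omega$; indeed $\Theta_2\in\Lambda_\omega\setminus\Lambda_1$.

**Theorem C.** $\Lambda_\omega$ is not finitely axiomatizable. More strongly, if $M$ is a logic in $\mathcal L_\Box$ with $\mathsf{CK}_\Box\cup\{\Theta_N:N\ge2\}\subseteq M\subseteq\Lambda_\omega$, then $M\ne\mathsf{CK}_\Box\oplus\Phi$ for every (possibly infinite) $\Phi\subseteq\mathcal L_\Box$ for which there is a number $m$ such that each member of $\Phi$ contains at most $m$ variables.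

So the answer to the first question is no. For the second, the fragment of $\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}$ is finitely axiomatizable and the fragment of $\mathsf{IK}$ is not. A fourth theorem, stated in Section 8, places an explicit infinite, strictly increasing chain of logics between $\mathsf{CK}_\Box$ and $\Lambda_\omega$, with semantics for each.

## 3. Frames for the box alone

**Definition ($\Box$-frame).** A $\Box$-frame is $(W,\le,S)$ where $\le$ is a preorder on $W$ and
$$a'\le a\,S\,b\le b'\ \Longrightarrow\ a'Sb'. \tag{3}$$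
Equivalently, each $S(a)$ is an upset and $a\le a'$ implies $S(a')\subseteq S(a)$. A valuation sends variables to upsets. Intuitionistic connectives are read as in Kripke semantics, and $a\models\Box\varphi$ iff $b\models\varphi$ for all $b\in S(a)$. A formula is valid on the frame if it is true at all worlds under all valuations.

By (1), $F_N$ is a $\Box$-frame. Truth is persistent (if $a\models\varphi$ and $a\le a'$ then $a'\models\varphi$): for $\Box$ this is $S(a')\subseteq S(a)$, and the other cases are as in intuitionistic logic.

**Lemma 1.** The set of $\mathcal L_\Box$-formulas valid on a $\Box$-frame is a logic containing $\mathsf{CK}_\Box$.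

**Proof.** Intuitionistic theorems are valid and modus ponens preserves validity, as always on a preorder with persistent truth. If $\varphi$ is true everywhere, so is $\Box\varphi$. If $\sigma$ is a substitution and $V$ a valuation, put $V'(p):=\{a: a\models\sigma(p)\}$, an upset by persistence; then $\sigma(\varphi)$ under $V$ has the same truth set as $\varphi$ under $V'$, so validity passes to $\sigma(\varphi)$. For $\mathsf{K_\Box}$: let $a\models\Box(\varphi\to\psi)$, $a'\ge a$, $a'\models\Box\varphi$ and $a'Sb$. Then $aSb$ by (3), so $b\models\varphi\to\psi$ and $b\models\varphi$; hence $b\models\psi$. Thus $a'\models\Box\psi$. $\square$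

Here is the smallest case in which the diamond leaves a trace. Take three worlds $w<y$ and $b$, with $S(w)=\{b\}$ and $S(y)=S(b)=\emptyset$. Then $y\models\Box\bot$ and $w\not\models\Box\bot$. Both $w$ and $y$ have $y$ above them, so neither satisfies $\neg\Box\bot$; hence $w\models\neg\neg\Box\bot$. So $\neg\neg\Box\bot\to\Box\bot$ fails at $w$ and is not in $\mathsf{CK}_\Box$. On the other hand $\mathsf{Ax}$ proves it. Substitute $\top$ for $p$ and $\bot$ for $s$; up to provable equivalence this gives $(\neg\Box\bot\to\Box\bot)\to\Box\bot$, and $\neg\neg\Box\bot$ implies $\neg\Box\bot\to\Box\bot$.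

## 4. Reading $\Diamond$ as $\neg\Box\neg$: proof of Theorem A

The first thing to try is to eliminate $\Diamond$ by the classical abbreviation $\neg\Box\neg$. For $\Lambda_1$ this works completely.

**Step 1: $\Lambda_1$ contains $\mathsf{Ax}$.** In $\mathsf{CK}\oplus\mathsf{N_\Diamond}$, $\mathsf{K_\Diamond}$ gives $\Box(p\to\bot)\to(\Diamond p\to\Diamond\bot)$, and $\Diamond\bot\to\bot$, so
$$\Diamond p\to\neg\Box\neg p \tag{4}$$
is a theorem. Hence $(\neg\Box\neg p\to\Box s)\to(\Diamond p\to\Box s)$ is a theorem, and composing with $(\Diamond p\to\Box s)\to\Box(p\to s)$ from $\mathsf{I_{\Diamond\Box}}$ gives $\mathsf{Ax}$. Since $\Lambda_1$ is a logic in $\mathcal L_\Box$ containing $\mathsf{CK}_\Box$, it contains $L:=\mathsf{CK}_\Box\oplus\{\mathsf{Ax}\}$.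

**Step 2: the translation sends every theorem into $L$.** Let $\tau:\mathcal L\to\mathcal L_\Box$ fix variables, commute with $\bot,\wedge,\vee,\to,\Box$, and satisfy $\tau(\Diamond\varphi):=\neg\Box\neg\tau(\varphi)$. Put
$$M:=\{\varphi\in\mathcal L:\ \tau(\sigma\varphi)\in L\text{ for all }\mathcal L\text{-substitutions }\sigma\}.$$
The quantifier over $\sigma$ makes $M$ closed under substitution, because a composition of substitutions is a substitution. Closure under modus ponens and necessitation follows from the same closure of $L$, since $\tau\sigma$ commutes with $\to$ and $\Box$. We check that $M$ contains all instances of the axioms. Since a substitution instance of an instance is an instance, it is enough that $\tau$ sends each instance into $L$.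

* Intuitionistic theorems and $\mathsf{K_\Box}$: their $\tau$-images are again instances of the same principles.
* $\mathsf{K_\Diamond}$: the image has the form $\Box(\varphi\to\psi)\to(\neg\Box\neg\varphi\to\neg\Box\neg\psi)$ with $\varphi,\psi\in\mathcal L_\Box$. From $(\varphi\to\psi)\to(\neg\psi\to\neg\varphi)$, by necessitation and $\mathsf{K_\Box}$, we get $\Box(\varphi\to\psi)\wedge\Box\neg\psi\to\Box\neg\varphi$ in $\mathsf{CK}_\Box$. Contraposing, the image is in $\mathsf{CK}_\Box$.
* $\mathsf{N_\Diamond}$: the image is $\neg\Box\neg\bot\to\bot$, and $\Box\neg\bot\in\mathsf{CK}_\Box$ by necessitation.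
* $\mathsf{I_{\Diamond\Box}}$: the image is $(\neg\Box\neg\varphi\to\Box\psi)\to\Box(\varphi\to\psi)$, an instance of $\mathsf{Ax}$.

So $\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}\subseteq M$. If $\varphi\in\Lambda_1$, take $\sigma$ to be the identity; since $\tau(\varphi)=\varphi$ for $\varphi\in\mathcal L_\Box$, we get $\varphi\in L$. Hence $\Lambda_1\subseteq L$, and Theorem A is proved. $\square$

Can the same be done for $\mathsf{IK}$? The only further axiom is $\mathsf{C_\Diamond}$, whose image is
$$\neg\Box\neg(p\vee q)\to\neg\Box\neg p\vee\neg\Box\neg q. \tag{5}$$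
Exactly here the method stops, since (5) is not in $\Lambda_\omega$. We can prove this once we have a way to produce frames for $\mathsf{IK}$, which is the next task.

## 5. Realizable frames validate the fragment of $\mathsf{IK}$

**Definition (realizable).** A $\Box$-frame $(W,\le,S)$ is realizable if some $R\subseteq S$ satisfies (i) and (ii) of Section 1.

If $\le$ is equality, then $R=S$ works, so such frames are all realizable. Section 1 showed that $F_N$ is not. The three-world frame of Section 3 is not either: (i) forces $wRb$ and (ii) then asks $y$ to see something.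

**Lemma 2.** Every realizable $\Box$-frame validates $\Lambda_\omega$.

**Proof.** The aim is to interpret the full language $\mathcal L$ without disturbing $\Box$. Given $R$ as in the definition, set

* $a\models\Box\varphi$ iff $b\models\varphi$ whenever $a\le a'$ and $a'Rb$;
* $a\models\Diamond\varphi$ iff $aRb$ and $b\models\varphi$ for some $b$.

**Step 1: this $\Box$ is the old one.** If $a\le a'Rb$, then $a'Sb$, so $aSb$ by (3). Conversely, if $aSb$, then (i) gives $a'\ge a$ with $a'Rb$. So both clauses quantify over the same $b$.

**Step 2: persistence.** For $\Diamond$: if $aRb$, $b\models\varphi$ and $a\le a'$, then (ii) gives $b'\ge b$ with $a'Rb'$, and $b'\models\varphi$ by persistence for $\varphi$. The other cases are as before.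

**Step 3: $\mathsf{IK}$ is sound.** Intuitionistic logic, the rules, $\mathsf{K_\Box}$ and closure of validity under substitution are as in Lemma 1. The rest:

* $\mathsf{K_\Diamond}$: let $a\models\Box(\varphi\to\psi)$, $a'\ge a$, $a'Rb$ and $b\models\varphi$. Then $b\models\varphi\to\psi$, so $b\models\psi$, so $a'\models\Diamond\psi$.
* $\mathsf{N_\Diamond}$: no world satisfies $\bot$, hence none satisfies $\Diamond\bot$.
* $\mathsf{C_\Diamond}$: an $R$-successor satisfying $\varphi\vee\psi$ satisfies $\varphi$ or satisfies $\psi$.
* $\mathsf{I_{\Diamond\Box}}$: let $a\models\Diamond\varphi\to\Box\psi$, $aSb$, $b\le b'$ and $b'\models\varphi$. Then $aSb'$, so by (i) there is $a'\ge a$ with $a'Rb'$. Thus $a'\models\Diamond\varphi$, so $a'\models\Box\psi$, so $b'\models\psi$. Hence $a\models\Box(\varphi\to\psi)$.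

So all of $\mathsf{IK}$ is valid in this interpretation. On $\mathcal L_\Box$ it coincides with the $\Box$-frame interpretation by Step 1. $\square$

Now we can settle (5). Take worlds $u<z_1$, $u<z_2$ and two further worlds $b_1,b_2$, unrelated to everything else by $\le$. Let $S(u)=\{b_1,b_2\}$, $S(z_i)=\{b_i\}$, $S(b_i)=\emptyset$. Then $R=\{(z_1,b_1),(z_2,b_2)\}$ satisfies (i) because $u\le z_i$, and (ii) because the $z_i$ are maximal. So the frame is realizable. Put $V(p)=\{b_1\}$, $V(q)=\{b_2\}$. Each of $u,z_1,z_2$ sees a world satisfying $p\vee q$, so $u\models\neg\Box\neg(p\vee q)$. But $z_2\models\Box\neg p$ and $z_1\models\Box\neg q$, so $u$ satisfies neither $\neg\Box\neg p$ nor $\neg\Box\neg q$. By Lemma 2, (5) is not in $\Lambda_\omega$.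

## 6. What $\mathsf{C_\Diamond}$ adds: proof of Theorem B

Without a translation of $\Diamond p$, we can still use formulas of $\mathcal L_\Box$ that follow from $\Diamond p$. If $\Diamond p\to\chi$ is in $\mathsf{IK}$ with $\chi\in\mathcal L_\Box$, then $\chi\to\Box s$ implies $\Diamond p\to\Box s$, and $\mathsf{I_{\Diamond\Box}}$ yields
$$(\chi\to\Box s)\to\Box(p\to s)\ \in\ \Lambda_\omega. \tag{6}$$
The choice $\chi=\neg\Box\neg p$ gives $\mathsf{Ax}$. With $\mathsf{C_\Diamond}$ there are more consequences: cover $p$ by several cases and conclude that one of the cases is possible.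

**Lemma 3.** $\Theta_N\in\Lambda_\omega$ for all $N\ge2$.

**Proof.** In $\mathsf{IK}$, $\Diamond p\wedge\Box(p\to\bigvee_iq_i)$ implies $\Diamond\bigvee_iq_i$ by $\mathsf{K_\Diamond}$. This implies $\bigvee_i\Diamond q_i$ by $\mathsf{C_\Diamond}$ (applied repeatedly), and then $\bigvee_i\neg\Box\neg q_i$ by (4). So $\Diamond p\to\chi_N\in\mathsf{IK}$, and (6) with $\chi=\chi_N$ is $\Theta_N$. $\square$

A single case would give nothing new. If we put $N=1$ in (2), then $\chi_1=\Box(p\to q_1)\to\neg\Box\neg q_1$, and $\neg\Box\neg p\to\chi_1$ is in $\mathsf{CK}_\Box$ by the $\mathsf{K_\Diamond}$ item of Section 4. So $\Theta_1$ follows from $\mathsf{Ax}$.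

**Lemma 4.** $F_N\not\models\Theta_N$.

**Proof.** Let $V(p)=\{v,v_1,\dots,v_N\}$, $V(q_i)=\{v_i\}$ and $V(s)=\{v_1,\dots,v_N\}$. These are upsets. We show that $\Theta_N$ fails at $w$.

The world $x$ sees only leaves, each leaf $v_i$ is maximal and satisfies $q_i$; so $x\models\Box(p\to\bigvee_iq_i)$. For each $i$, $y_i$ sees only maximal worlds $v_j$ with $j\ne i$, so $y_i\models\Box\neg q_i$; as $y_i\ge x$, $x\not\models\neg\Box\neg q_i$. Hence $x\not\models\chi_N$, and $w\not\models\chi_N$ by persistence. Every world strictly above $w$ is $x$ or some $y_i$, sees only leaves, and so satisfies $\Box s$. Therefore $w\models\chi_N\to\Box s$: at $w$ itself the premise fails, and strictly above $w$ the conclusion holds. But $wSv$, $v\models p$ and $v\not\models s$, so $w\not\models\Box(p\to s)$. $\square$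

**Lemma 5.** $F_N\models\mathsf{Ax}$, hence $F_N\models\Lambda_1$.

**Proof.** **Step 1: every edge can be supported one step ahead.** We claim that for every $aSb$ there is $a'\ge a$ with $a'Sb$ such that
$$\text{every } a''\ge a' \text{ has some } b''\ge b \text{ with } a''Sb''. \tag{7}$$
For $(w,v)$ take $a'=w$: the worlds above $w$ are $w,x,y_1,\dots,y_N$, and each sees some leaf $v_j\ge v$ (for $y_i$ because $N\ge2$). For $(a,v_j)$ with $a\in\{w,x\}$ take $a'=y_i$ for some $i\ne j$; it sees $v_j$ and is maximal. For $(y_k,v_j)\in S$ take $a'=y_k$, which is maximal.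

**Step 2: (7) gives $\mathsf{Ax}$.** Let $a\models\neg\Box\neg p\to\Box s$, $aSb$, $b'\ge b$ and $b'\models p$. Then $aSb'$. Take $a'$ from Step 1 for the edge $(a,b')$. Each $a''\ge a'$ sees some $b''\ge b'$, and $b''\models p$, so $a''\not\models\Box\neg p$. Hence $a'\models\neg\Box\neg p$, so $a'\models\Box s$, and $a'Sb'$ gives $b'\models s$. Thus $a\models\Box(p\to s)$.

Finally, the formulas valid on $F_N$ form a logic containing $\mathsf{CK}_\Box$ (Lemma 1) and $\mathsf{Ax}$, so they include $\Lambda_1$ by Theorem A. $\square$

**Proof of Theorem B.** $\Lambda_1\subseteq\Lambda_\omega$ is clear. By Lemma 3, $\Theta_2\in\Lambda_\omega$. By Lemmas 4 and 5, $F_2$ validates $\Lambda_1$ and refutes $\Theta_2$, so $\Theta_2\notin\Lambda_1$. $\square$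

The contrast between (7) and (ii) will return. In (7) the answer $b''$ need only be seen; in (ii) the answering edge must itself be answerable again. In $F_N$ the first demand can be met for $(w,v)$ and the second cannot.

## 7. More leaves than a formula can tell apart: proof of Theorem C

**Lemma 6.** If $N>2^m$, then $F_N$ validates every $\varphi\in\Lambda_\omega$ containing at most $m$ variables.

**Proof.** Note that $N\ge2$ holds automatically. Fix $\varphi$ and a valuation $V$ on $F_N$.

**Step 1: choose the edge to add.** Each leaf determines which of the at most $m$ variables of $\varphi$ hold there, so there are at most $2^m<N$ patterns. Hence there are $i\ne j$ such that $v_i$ and $v_j$ satisfy the same variables of $\varphi$. Let $S':=S\cup\{(y_i,v_i)\}$ and $F':=(W,\le,S')$. The set $S'(y_i)=\{v_1,\dots,v_N\}$ is an upset contained in $S(x)\subseteq S(w)$, and $y_i$ is maximal; so $F'$ is a $\Box$-frame.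

**Step 2: $\varphi$ does not notice the new edge.** We claim that every formula in the variables of $\varphi$ is true at the same worlds in $(F_N,V)$ and $(F',V)$. The worlds $v_i,v_j$ are maximal and have no successors under $S$ or $S'$. There the truth value of a formula is computed from its variables alone (every $\Box\psi$ is true), so $v_i$ and $v_j$ satisfy the same formulas in the variables of $\varphi$, and this is so in each of the two models. Now argue by induction on formulas. The order is unchanged, so only $\Box\psi$ matters, and only at $y_i$, the one world whose successor set has changed. By the induction hypothesis $\psi$ has the same truth set in both models. The new successor $v_i$ agrees with $v_j$ on $\psi$, and $y_iSv_j$ already. So adding $v_i$ changes nothing.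

**Step 3: $F'$ is realizable.** All prongs can now agree on $v_i$. Let
$$R:=\{(w,v),(w,v_i),(x,v_i)\}\cup\{(y_k,v_i):1\le k\le N\}\cup\{(y_k,v_l):k\ne l\}\ \subseteq\ S'. \tag{8}$$
For (ii): the pair $(w,v)$ is answered at $w$ by $v$, and at $x$ and every $y_k$ by $v_i\ge v$. A pair with second component $v_i$ is answered everywhere by $v_i$, since $w,x$ and all $y_k$ are $R$-related to $v_i$. The remaining pairs start at some $y_k$, which is maximal, and answer themselves. For (i): $(w,v)\in R$. Otherwise let $aS'v_l$. If $a=y_k$, then $k\ne l$ or $k=l=i$, so $aRv_l$. If $a\in\{w,x\}$, choose $k\ne l$; then $a\le y_k$ and $y_kRv_l$.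

By Lemma 2, $F'\models\varphi$, so $\varphi$ is true everywhere in $(F',V)$, and by Step 2 everywhere in $(F_N,V)$. $\square$

**Proof of Theorem C.** Let $M$ and $m$ be as stated and suppose $M=\mathsf{CK}_\Box\oplus\Phi$ where each member of $\Phi$ has at most $m$ variables. Put $N:=2^m+1$. Since $\Phi\subseteq M\subseteq\Lambda_\omega$, Lemma 6 gives $F_N\models\Phi$. By Lemma 1 the formulas valid on $F_N$ form a logic containing $\mathsf{CK}_\Box$, so $F_N\models M$. But $\Theta_N\in M$ and $F_N\not\models\Theta_N$ by Lemma 4, a contradiction. By Lemma 3, $M=\Lambda_\omega$ satisfies the hypothesis. A finite $\Phi$ involves boundedly many variables, so $\Lambda_\omega$ is not finitely axiomatizable. $\square$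

Both questions are now answered. The remaining sections give a complete axiomatization of $\Lambda_\omega$ and show that it is built up in infinitely many genuinely different stages.

## 8. Iterating the case distinction: the formulas $X_k$ and the relations $R_k$

The step from $\neg\Box\neg p$ to $\chi_N$ can be repeated: in $\chi_N$, replace each $\neg\Box\neg q_i$ by a stronger consequence of $\Diamond q_i$. From now on $\varphi,\psi,\theta$ denote arbitrary formulas of $\mathcal L_\Box$.

**Definition ($X_n(\varphi)$ and $\Lambda'_n$).** Let $X_0(\varphi):=\{\top\}$. Let $X_{k+1}(\varphi)$ be the set of all finite conjunctions (including $\top$) of formulas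
$$\Box(\varphi\to\psi_1\vee\dots\vee\psi_m)\to\chi_1\vee\dots\vee\chi_m,\qquad m\ge0,\ \psi_i\in\mathcal L_\Box,\ \chi_i\in X_k(\psi_i). \tag{9}$$
Put $X_\omega(\varphi):=\bigcup_{k<\omega}X_k(\varphi)$, and for $n\le\omega$
$$\Lambda'_n:=\mathsf{CK}_\Box\oplus\{(\chi\to\Box\theta)\to\Box(\varphi\to\theta):\ \varphi,\theta\in\mathcal L_\Box,\ \chi\in X_n(\varphi)\}. \tag{10}$$

For example, taking $m=0$ in (9) gives $\Box(\varphi\to\bot)\to\bot$, so $\neg\Box\neg\varphi\in X_1(\varphi)$. Consequently $\chi_N\in X_2(p)$ and $\Theta_N\in\Lambda'_2$.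

By induction on $k$, $X_k(\varphi)\subseteq X_{k+1}(\varphi)$ for all $\varphi$: $\top$ is the empty conjunction, and if $X_k(\psi)\subseteq X_{k+1}(\psi)$ for all $\psi$, then every formula (9) allowed for $X_{k+1}$ is allowed for $X_{k+2}$. Each $X_n(\varphi)$, $n\le\omega$, is closed under finite conjunction up to provable equivalence (for $n=\omega$, finitely many members lie in a common $X_l(\varphi)$). So $\Lambda'_0\subseteq\Lambda'_1\subseteq\cdots$. The union of this chain is a logic, as each application of a rule uses finitely many premises, and it contains all the axioms for $n=\omega$; hence $\Lambda'_\omega=\bigcup_{k<\omega}\Lambda'_k$.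

On the semantic side, we iterate the "one step ahead" condition (7).

**Definition ($R_k$ and level).** On a $\Box$-frame let $R_0:=S$ and
$$R_{k+1}:=\{(a,b)\in S:\ \forall a'\ge a\ \exists b'\ge b\ \ a'R_kb'\}. \tag{11}$$
For $n<\omega$ the frame is level $n$ if $aSb$ implies $a'R_nb$ for some $a'\ge a$. Level $\omega$ means realizable.

By induction $R_{k+1}\subseteq R_k$: clearly $R_1\subseteq R_0$, and $R_{k+1}\subseteq R_k$ gives $R_{k+2}\subseteq R_{k+1}$ by (11). So level $n+1$ implies level $n$, and every $\Box$-frame is level $0$. For instance, Step 1 of Lemma 5 says that $F_N$ is level $1$. It is not level $2$. Only $w$ sees $v$, so we would need $wR_2v$, hence $xR_1v_j$ for some $j$, hence $y_j$ would see something above $v_j$, which it does not.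

**Theorem D.** There is an explicit strictly increasing chain $\mathsf{CK}_\Box=\Lambda_0\subsetneq\Lambda_1\subsetneq\Lambda_2\subsetneq\cdots$ with $\bigcup_{n<\omega}\Lambda_n=\Lambda_\omega$ and $\Lambda_1$, $\Lambda_\omega$ as in Section 2. Each $\Lambda_n$ ($n\le\omega$) is sound and complete for an explicit class of frames, and no $\Lambda_n$ with $2\le n\le\omega$ is axiomatizable over $\mathsf{CK}_\Box$ in boundedly many variables. In detail, one may take $\Lambda_n=\Lambda'_n$:

1. $\Lambda'_0=\mathsf{CK}_\Box$, $\Lambda'_1=\Lambda_1$, $\Lambda'_\omega=\Lambda_\omega$.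
2. For each $n\le\omega$, $\Lambda'_n$ is the set of $\mathcal L_\Box$-formulas valid on all level-$n$ $\Box$-frames.
3. For $n<\omega$, a finite $\Box$-frame validates $\Lambda'_n$ iff it is level $n$.
4. $\Lambda'_n\subsetneq\Lambda'_{n+1}$ for all $n<\omega$.
5. For $2\le n\le\omega$, $\Lambda'_n$ is not axiomatizable over $\mathsf{CK}_\Box$ by formulas in boundedly many variables.

## 9. Soundness: an $R_k$-edge forces $X_k$

This section proves that level-$n$ frames validate $\Lambda'_n$.

**Step 1: reduce to $n<\omega$.** If $R$ witnesses realizability, then $R\subseteq R_k$ for all $k$. Indeed $R\subseteq S=R_0$; and if $R\subseteq R_k$, $aRb$ and $a'\ge a$, then (ii) gives $b'\ge b$ with $a'Rb'$, so $a'R_kb'$; thus $aR_{k+1}b$. By (i), a level-$\omega$ frame is therefore level $k$ for every $k<\omega$. As $\Lambda'_\omega=\bigcup_k\Lambda'_k$, it suffices to treat $n<\omega$.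

**Step 2: $R_k$-edges behave like possibility as far as $X_k$ can see.** We claim that, under any valuation,
$$aR_kb,\quad b\models\varphi,\quad \chi\in X_k(\varphi)\quad\Longrightarrow\quad a\models\chi. \tag{12}$$
For $k=0$, $\chi=\top$. For $k+1$, consider a conjunct (9) of $\chi$ and $a'\ge a$ with $a'\models\Box(\varphi\to\bigvee_i\psi_i)$. By (11) there is $b'\ge b$ with $a'R_kb'$. Then $a'Sb'$ and $b'\models\varphi$, so $b'\models\psi_i$ for some $i$ (when $m=0$ this is impossible, so no such $a'$ exists and the conjunct holds at $a$). By the induction hypothesis $a'\models\chi_i$. So the conjunct holds at $a$.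

**Step 3: the axioms hold on level-$n$ frames.** Let $\chi\in X_n(\varphi)$, $a\models\chi\to\Box\theta$, $aSb$, $b'\ge b$ and $b'\models\varphi$. Then $aSb'$, so there is $a'\ge a$ with $a'R_nb'$. By (12), $a'\models\chi$; so $a'\models\Box\theta$. Since $a'Sb'$, $b'\models\theta$. Hence $a\models\Box(\varphi\to\theta)$. By Lemma 1, the frame validates $\Lambda'_n$. $\square$

## 10. Completeness: the canonical frame has the right level

Fix $n\le\omega$. Write $\Delta\vdash\varphi$ if $\varphi$ is derivable from $\Delta$ and theorems of $\Lambda'_n$ by modus ponens; equivalently, $\delta_1\wedge\dots\wedge\delta_r\to\varphi\in\Lambda'_n$ for some $\delta_1,\dots,\delta_r\in\Delta$. A prime theory is a set that is consistent, deductively closed, and contains $\varphi$ or $\psi$ whenever it contains $\varphi\vee\psi$.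

**Lemma 7 (prime-theory lemma).** If $\Delta$ derives no finite disjunction (including $\bot$) of members of $\Sigma$, then there is a prime theory $\Gamma\supseteq\Delta$ with $\Gamma\cap\Sigma=\emptyset$.

**Proof.** Derivations use finitely many premises, so Zorn's lemma gives a maximal $\Gamma\supseteq\Delta$ that derives no finite disjunction of members of $\Sigma$. It is consistent because $\bot$ is the empty disjunction, and $\Gamma\cap\Sigma=\emptyset$. It is deductively closed, since adding a consequence of $\Gamma$ keeps the property. If $\varphi\vee\psi\in\Gamma$ but $\varphi,\psi\notin\Gamma$, then by maximality $\Gamma\cup\{\varphi\}\vdash\sigma$ and $\Gamma\cup\{\psi\}\vdash\sigma'$ for finite disjunctions $\sigma,\sigma'$ of members of $\Sigma$. Then $\Gamma\vdash\sigma\vee\sigma'$, a contradiction. $\square$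

**Step 1: canonical frame and truth lemma.** Let $W$ be the set of prime theories, $\le$ inclusion, and $wSv$ iff $\Box^{-1}w\subseteq v$, where $\Box^{-1}w:=\{\varphi:\Box\varphi\in w\}$. If $w'\subseteq w$, $wSv$ and $v\subseteq v'$, then $\Box^{-1}w'\subseteq\Box^{-1}w\subseteq v\subseteq v'$; so this is a $\Box$-frame. With $V(p)=\{w:p\in w\}$ we claim $w\models\varphi$ iff $\varphi\in w$. Variables, $\bot$, $\wedge$, $\vee$ are immediate from primeness and consistency. For $\varphi\to\psi$: if it lies in $w$, then any $w'\supseteq w$ containing $\varphi$ contains $\psi$; if not, then $w\cup\{\varphi\}\not\vdash\psi$, and Lemma 7 with $\Sigma=\{\psi\}$ gives a prime $w'\supseteq w\cup\{\varphi\}$ omitting $\psi$. For $\Box\varphi$: if it lies in $w$ and $wSv$, then $\varphi\in v$. If $\Box\varphi\notin w$, then $\Box^{-1}w\not\vdash\varphi$; otherwise $\delta_1\wedge\dots\wedge\delta_r\to\varphi\in\Lambda'_n$ with all $\Box\delta_i\in w$, and necessitation with $\mathsf{K_\Box}$ gives $\Box\delta_1\wedge\dots\wedge\Box\delta_r\to\Box\varphi\in\Lambda'_n$, so $\Box\varphi\in w$.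 By Lemma 7 some prime $v\supseteq\Box^{-1}w$ omits $\varphi$, and $wSv$.

**Step 2: the candidate relations, and why one negated box is not enough.** A first candidate for $R$ would be the set of all $(w,v)\in S$ such that $\neg\Box\neg\varphi\in w$ for all $\varphi\in v$. To check (ii) for $w\subseteq w'$ we need a prime $v'\supseteq v\cup\Box^{-1}w'$ that omits every $\psi$ with $\neg\Box\neg\psi\notin w'$. The obstruction is a derivation of $\psi_1\vee\dots\vee\psi_m$, all $\psi_i$ forbidden, from $v\cup\Box^{-1}w'$; that is, $\Box(\varphi\to\bigvee_i\psi_i)\in w'$ for some $\varphi\in v$. To exclude it we would want $\Box(\varphi\to\bigvee_i\psi_i)\to\bigvee_i\neg\Box\neg\psi_i$ in $w$, which the assumption on $(w,v)$ does not supply. So we add such formulas to the assumption, and then need the next layer to keep the stronger assumption at $w'$. This is how (9) arises. For $k\le\omega$ define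
$$wE_kv\quad\text{iff}\quad wSv\ \text{ and }\ X_k(\varphi)\subseteq w\text{ for all }\varphi\in v. \tag{13}$$
Since $\top\in w$, $E_0=S$.

**Step 3: going up costs one layer.** We claim, with the convention $\omega+1:=\omega$:
$$\text{if } wE_{k+1}v\text{ and }w\subseteq w',\text{ then there is }v'\supseteq v\text{ with }w'E_kv'. \tag{14}$$
Let $\Delta=v\cup\Box^{-1}w'$ and $\Sigma=\{\psi:X_k(\psi)\not\subseteq w'\}$. Suppose $\Delta\vdash\psi_1\vee\dots\vee\psi_m$ with $m\ge0$ and $\psi_i\in\Sigma$. Let $\varphi\in v$ be the conjunction of the premises from $v$. The premises $\delta$ from $\Box^{-1}w'$ satisfy $\Box\delta\in w'$ and together imply $\varphi\to\bigvee_i\psi_i$; by necessitation and $\mathsf{K_\Box}$, $\Box(\varphi\to\bigvee_i\psi_i)\in w'$. Pick $\chi_i\in X_k(\psi_i)\setminus w'$. Then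
$$\Box(\varphi\to\textstyle\bigvee_i\psi_i)\to\bigvee_i\chi_i\ \in\ X_{k+1}(\varphi)\subseteq w\subseteq w'.$$
(For $k=\omega$, all $\chi_i$ lie in $X_l(\psi_i)$ for a common $l<\omega$, so the formula is in $X_{l+1}(\varphi)\subseteq X_\omega(\varphi)$.) Hence $\bigvee_i\chi_i\in w'$. By primeness some $\chi_i\in w'$, or $m=0$ and $\bot\in w'$; both are impossible. So Lemma 7 gives a prime $v'\supseteq\Delta$ avoiding $\Sigma$. Then $\Box^{-1}w'\subseteq v'$, and $\psi\in v'$ implies $X_k(\psi)\subseteq w'$; that is, $w'E_kv'$.

**Step 4: every edge is realized at level $n$.** This is where the axioms (10) are used. We claim: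
$$\text{if }wSv,\text{ then }w'E_nv\text{ for some }w'\supseteq w. \tag{15}$$
Let $\Delta=w\cup\bigcup_{\varphi\in v}X_n(\varphi)$ and $\Sigma=\{\Box\theta:\theta\notin v\}$. Suppose $\Delta$ derives $\Box\theta_1\vee\dots\vee\Box\theta_t$ with all $\theta_i\notin v$. Put $\theta:=\theta_1\vee\dots\vee\theta_t$. Each $\Box\theta_i$ implies $\Box\theta$ (and $\bot$ does, if $t=0$), so $\Delta\vdash\Box\theta$; and $\theta\notin v$ because $v$ is prime and consistent. Hence $w\vdash\chi_1\wedge\dots\wedge\chi_r\to\Box\theta$ with $\chi_i\in X_n(\varphi_i)$ and $\varphi_i\in v$. Let $\varphi:=\bigwedge_i\varphi_i\in v$.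

We replace the $\chi_i$ by members of the single set $X_n(\varphi)$. For each $i$ there is $\chi'_i\in X_n(\varphi)$ with $\vdash\chi'_i\to\chi_i$. If $\chi_i=\top$, take $\top$. Otherwise $\chi_i$ is a conjunction of formulas $\Box(\varphi_i\to\bigvee_l\psi_l)\to\bigvee_l\xi_l$; replace $\varphi_i$ by $\varphi$ in this position in each conjunct. The result is in $X_n(\varphi)$. Since $\vdash\varphi\to\varphi_i$, we have $\vdash\Box(\varphi_i\to\bigvee_l\psi_l)\to\Box(\varphi\to\bigvee_l\psi_l)$, so each new conjunct implies the old one. Up to provable equivalence, $\chi':=\bigwedge_i\chi'_i$ is in $X_n(\varphi)$, and $\chi'\to\Box\theta\in w$. By the axiom $(\chi'\to\Box\theta)\to\Box(\varphi\to\theta)$ we get $\Box(\varphi\to\theta)\in w$. As $wSv$, $\varphi\to\theta\in v$, so $\theta\in v$, a contradiction.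

So Lemma 7 gives a prime $w'\supseteq\Delta$ avoiding $\Sigma$. Avoiding $\Sigma$ means that $\Box\theta\in w'$ implies $\theta\in v$, i.e. $w'Sv$. Together with $X_n(\varphi)\subseteq w'$ for $\varphi\in v$ this is $w'E_nv$.

**Step 5: conclusion.** Let $n<\omega$. Then $E_k\subseteq R_k$ for all $k<\omega$ by induction: $E_0=S=R_0$, and if $wE_{k+1}v$, then $wSv$ and by (14) every $w'\supseteq w$ has $v'\supseteq v$ with $w'E_kv'$, hence $w'R_kv'$; so $wR_{k+1}v$. With (15), the canonical frame is level $n$. If $n=\omega$, then (15) is (i) and (14) with $k=\omega$ is (ii) for $R:=E_\omega\subseteq S$, so the canonical frame is realizable. A formula $\varphi\notin\Lambda'_n$ is omitted by some prime theory (Lemma 7 with $\Delta=\emptyset$, $\Sigma=\{\varphi\}$), so it is refuted on this level-$n$ frame. With Section 9, part 2 of Theorem D is proved. $\square$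

## 11. The bottom and the top of the chain

We prove part 1 of Theorem D.

**$\Lambda'_0=\mathsf{CK}_\Box$.** The axioms are $(\top\to\Box\theta)\to\Box(\varphi\to\theta)$. They are in $\mathsf{CK}_\Box$, since $\theta\to(\varphi\to\theta)$ gives $\Box\theta\to\Box(\varphi\to\theta)$.

**$\Lambda'_1=\Lambda_1$.** A conjunct (9) of a member of $X_1(\varphi)$ has all $\chi_i=\top$, so it is provable if $m\ge1$, and it is $\neg\Box\neg\varphi$ if $m=0$. So up to provable equivalence $X_1(\varphi)$ consists of $\top$ and $\neg\Box\neg\varphi$, and $\Lambda'_1=\mathsf{CK}_\Box\oplus\{\mathsf{Ax}\}=\Lambda_1$ by Theorem A.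

**$\Lambda'_\omega\subseteq\Lambda_\omega$.** By induction on $k$, $\Diamond\varphi\to\chi\in\mathsf{IK}$ for $\chi\in X_k(\varphi)$. For $k=0$ this is trivial. For a conjunct (9) of a member of $X_{k+1}(\varphi)$: $\Diamond\varphi\wedge\Box(\varphi\to\bigvee_i\psi_i)$ implies $\Diamond\bigvee_i\psi_i$ by $\mathsf{K_\Diamond}$, hence $\bigvee_i\Diamond\psi_i$ (by $\mathsf{C_\Diamond}$, or by $\mathsf{N_\Diamond}$ if $m=0$), hence $\bigvee_i\chi_i$ by the induction hypothesis. Now $\mathsf{I_{\Diamond\Box}}$ gives $(\chi\to\Box\theta)\to\Box(\varphi\to\theta)\in\Lambda_\omega$ exactly as in (6).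

**$\Lambda_\omega\subseteq\Lambda'_\omega$.** By Lemma 2, every member of $\Lambda_\omega$ is valid on all level-$\omega$ frames, hence lies in $\Lambda'_\omega$ by part 2. $\square$

## 12. Finite frames detect their level

We prove part 3. "If" is Section 9. For the converse, take a finite $\Box$-frame that is not level $n$: there is $wSb$ such that no $w'\ge w$ has $w'R_nb$. We name the worlds by variables and refute an axiom of $\Lambda'_n$.

**Step 1: valuation and formulas.** Take variables $p_c$ for $c\in W$ with $V(p_c)={\uparrow}c$, and $s$ with $V(s)=W\setminus{\downarrow}b$. These are upsets. Let $\chi_0(c):=\top$ and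
$$\chi_{k+1}(c):=\bigwedge_{a\in W}\Big(\Box\big(p_c\to\textstyle\bigvee_{c'\in S(a)\cap{\uparrow}c}p_{c'}\big)\to\bigvee_{c'\in S(a)\cap{\uparrow}c}\chi_k(c')\Big). \tag{16}$$
By induction $\chi_k(c)\in X_k(p_c)$; finiteness of $W$ is used for the conjunction and the disjunctions.

**Step 2: here the converse of (12) holds.** We claim that if $aSc$ and $a\models\chi_k(c)$, then $aR_kc$. For $k=0$ this is clear. For $k+1$, let $a'\ge a$. Then
$$a'\models\Box\big(p_c\to\textstyle\bigvee_{c'\in S(a')\cap{\uparrow}c}p_{c'}\big).$$
Indeed, if $a'Sd$, $d'\ge d$ and $d'\models p_c$, then $d'\in S(a')\cap{\uparrow}c$ and $d'\models p_{d'}$. By persistence $a'\models\chi_{k+1}(c)$. Its conjunct indexed by $a'$ yields $c'\ge c$ with $a'Sc'$ and $a'\models\chi_k(c')$. By the induction hypothesis $a'R_kc'$. As $a'\ge a$ was arbitrary and $aSc$, we have $aR_{k+1}c$.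

**Step 3: an axiom fails at $w$.** Since $wSb$, $b\models p_b$ and $b\not\models s$, we have $w\not\models\Box(p_b\to s)$. Let $w'\ge w$ with $w'\models\chi_n(b)$. If $w'Sb$, then $w'R_nb$ by Step 2, contrary to the choice of $(w,b)$. So not $w'Sb$; as $S(w')$ is an upset, it contains no $c\le b$. Thus $S(w')\subseteq V(s)$ and $w'\models\Box s$. Hence $w\models\chi_n(b)\to\Box s$, and $(\chi_n(b)\to\Box s)\to\Box(p_b\to s)$, a member of $\Lambda'_n$, fails at $w$. $\square$

## 13. Frames $H_n$ that are level $n$ and not level $n+1$

By part 3, part 4 follows once we have finite frames $H_n$ that are level $n$ but not level $n+1$. We build them so that only one edge, $(w,v)$, can violate the level condition.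

**Definition (datum and its frame).** A datum $D=(Y,B,v,U)$ consists of finite posets $Y,B$ with $v$ least in $B$, and an antitone map $y\mapsto U_y$ from $Y$ to upsets of $B$ with $\bigcup_yU_y=B\setminus\{v\}$. The frame $H(D)$ has worlds $\{w\}\sqcup Y\sqcup\{\hat y:y\in Y\}\sqcup B$. The orders of $Y$ and $B$ are kept, $w$ lies below all of $Y$ and all $\hat y$, each $\hat y$ is maximal, and $y\le\hat y'$ iff $y\le y'$. Further $S(w)=B$, $S(y)=S(\hat y)=U_y$, and $S(b)=\emptyset$ for $b\in B$.

The sets $S(a)$ are upsets and $S$ is antitone, so $H(D)$ is a $\Box$-frame. The smallest datum $D_0$ has $Y=\{y\}$, $B=\{v\}$, $U_y=\emptyset$; then $H(D_0)$ is the three-world frame of Section 3 (with $v$ in the role of $b$) together with a copy $\hat y$ above $y$.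

**Step 1: only the edge $(w,v)$ matters.** Since $\hat y$ is maximal, induction on $k$ gives $\hat yR_kb$ for all $b\in U_y$ and all $k$. Hence each $(y,b)\in S$ or $(\hat y,b)\in S$ is served at level $k$ by $\hat y$, and each $(w,b)$ with $b\ne v$ is served by $\hat y$ for some $y$ with $b\in U_y$. Only $w$ sees $v$. Therefore
$$H(D)\text{ is level }k\quad\text{iff}\quad wR_kv. \tag{17}$$
Moreover, for $a\in\{w\}\cup Y$ and $(a,b)\in S$,
$$aR_{k+1}b\quad\text{iff}\quad\text{for all }a'\ge a\text{ in }\{w\}\cup Y\text{ there is }b'\ge b\text{ with }a'R_kb'. \tag{18}$$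
Only "if" needs an argument: if $\hat y\ge a$, then $y\ge a$, so $yR_kb'$ for some $b'\ge b$; then $b'\in U_y$ and $\hat yR_kb'$. From now on first components are taken in $\{w\}\cup Y$.

**Step 2: construction.** Given $D_n$, take two disjoint copies $D^i=(Y^i,B^i,v_i,U^i)$, $i=1,2$; write $j$ for the index other than $i$. The datum $D_{n+1}$ is as follows.

* $Y=\{x\}\cup Y^1\cup Y^2$ with $x$ least and $Y^1,Y^2$ mutually incomparable.
* $B=\{v\}\cup B^1\cup B^2\cup\{o_1,o_2\}$ with $v$ least, $o_i$ maximal, the only elements strictly below $o_i$ being $v$ and $v_i$, and no relations between $B^1$ and $B^2$.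
* $U_x=B\setminus\{v\}$, and $U_y=U^i_y\cup\{o_j\}$ for $y\in Y^i$.

This is a datum. The order on $B$ is transitive, as $v_i$ is least in $B^i$. The set $U_y$ is an upset: within $B^i$ only $v_i$ has an element above it outside $B^i$, namely $o_i$, and $v_i\notin U^i_y$. The map $U$ is antitone because $U_y\subseteq B\setminus\{v\}=U_x$, and the union of all $U_y$ is $B\setminus\{v\}$. Put $H_n:=H(D_n)$.

The idea is that at $x$ one must commit to a copy, say copy $1$. The worlds of $Y^2$ then have the free answer $o_1\ge v_1$, but the worlds of $Y^1$ must be answered inside $B^1$, since they do not see $o_1$. So one is thrown back to the task for $D^1$, at the cost of one extra round.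

The first case by hand: in $D_1$, $Y=\{x,y^1,y^2\}$, $v<v_i<o_i$, $U_x=\{v_1,v_2,o_1,o_2\}$, $U_{y^1}=\{o_2\}$, $U_{y^2}=\{o_1\}$. Here $wR_1v$ holds, with answers $v$ at $w$, $v_1$ at $x$, $o_2$ at $y^1$, $o_1$ at $y^2$. But $wR_2v$ would need $xR_1b$ for some $b\in U_x$. If $b\in\{v_1,o_1\}$, then $y^1$ sees nothing above $b$; if $b\in\{v_2,o_2\}$, then $y^2$ sees nothing above $b$.

In the following steps $R_k$ refers to $H_{n+1}$, $R^i_k$ to $H(D^i)$, and $w_i$ is the world $w$ of $H(D^i)$.

**Step 3: $wR_nv$ in $H_n$.** We use induction on $n$. For $n=0$, $wSv$. Assume it for $D_n$, so $w_iR^i_nv_i$; we treat $D_{n+1}$.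

* (α) If $y\in Y^i$, then $yR_ko_j$ for all $k$. By induction on $k$: $o_j\in U_y$, and every $y'\ge y$ in $Y$ lies in $Y^i$ and is answered by $o_j$ itself.
* (β) If $y\in Y^i$, $b\in B^i$ and $yR^i_kb$, then $yR_kb$. For $k=0$: $U^i_y\subseteq U_y$. For $k+1$: every $y'\ge y$ lies in $Y^i$ and has $b'\ge b$ in $B^i$ with $y'R^i_kb'$, so $y'R_kb'$ by the induction hypothesis.
* (γ) If $w_1R^1_kv_1$, then $xR_kv_1$. For $k=0$: $v_1\in U_x$. Let $w_1R^1_{k+1}v_1$. The worlds to be answered are $x$ and the members of $Y^2$ and $Y^1$. Answer $x$ by $v_1$: since $R^1_{k+1}\subseteq R^1_k$, the induction hypothesis gives $xR_kv_1$. Answer $a'\in Y^2$ by $o_1\ge v_1$, using (α). For $a'\in Y^1$ there is $b'\ge v_1$ in $B^1$ with $a'R^1_kb'$, because $a'\ge w_1$ in $H(D^1)$; then $a'R_kb'$ by (β).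

Now $wR_kv$ for all $k\le n+1$, by induction on $k$. The case $k=0$ is clear. For the step to $k+1\le n+1$: answer $w$ by $v$ (induction hypothesis); answer $x$ by $v_1$, using (γ), since $k\le n$ and $w_1R^1_nv_1$ give $w_1R^1_kv_1$; answer $a'\in Y^i$ by $o_j$, using (α). In particular $wR_{n+1}v$ in $H_{n+1}$.

**Step 4: not $wR_{n+1}v$ in $H_n$.** Again we use induction on $n$. For $n=0$: $wR_1v$ would require $y$ to see something, but $U_y=\emptyset$. Assume it for $D_n$ and suppose $wR_{n+2}v$ in $H_{n+1}$. Then $xR_{n+1}b$ for some $b\in U_x$. The construction is symmetric in the two indices, so we may assume $b\in B^1\cup\{o_1\}$.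

Suppose $b=o_1$. Take any $y\in Y^1$. As $y\ge x$, there is $b'\ge o_1$ with $yR_nb'$. The only such $b'$ is $o_1$, but $o_1\notin U_y=U^1_y\cup\{o_2\}$, a contradiction.

Suppose $b\in B^1$. First we need a converse of (β).

* (δ) If $y\in Y^1$, $c\in B^1$ and $yR_kc$, then $yR^1_kc$. In all cases $c\in U_y\cap B^1=U^1_y$, which settles $k=0$. For $k+1$, each $y'\ge y$ in $Y$ lies in $Y^1$ and has $c'\ge c$ with $y'R_kc'$. Elements above $c$ lie in $B^1\cup\{o_1\}$ and $o_1\notin U_{y'}$, so $c'\in B^1$, and $y'R^1_kc'$ by the induction hypothesis. By (18) for $D^1$, $yR^1_{k+1}c$.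

Every $y\in Y^1$ satisfies $y\ge x$, so from $xR_{n+1}b$ there is $b'\ge b$ with $yR_nb'$. As before $b'\in B^1$, so $yR^1_nb'$ by (δ), and $b'\ge b\ge v_1$. So every $y\in Y^1$ has an answer above $v_1$. The world $w_1$ has one too, since $w_1R^1_nv_1$ by Step 3. By (18) for $D^1$, $w_1R^1_{n+1}v_1$. This contradicts the induction hypothesis.

**Step 5: proof of part 4.** By Steps 3 and 4 and (17), $H_n$ is level $n$ and not level $n+1$. By part 3, $H_n\models\Lambda'_n$ and $H_n\not\models\Lambda'_{n+1}$. Since $\Lambda'_n\subseteq\Lambda'_{n+1}$, the inclusion is strict. $\square$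

**Proof of part 5.** As noted after (10), $\Theta_N\in\Lambda'_2$ for all $N\ge2$. So for $2\le n\le\omega$,
$$\mathsf{CK}_\Box\cup\{\Theta_N:N\ge2\}\subseteq\Lambda'_n\subseteq\Lambda'_\omega=\Lambda_\omega,$$
and Theorem C applies with $M=\Lambda'_n$. Taking $\Lambda_n:=\Lambda'_n$, which is consistent with the names $\Lambda_1$ and $\Lambda_\omega$ by part 1, and recalling $\Lambda'_\omega=\bigcup_{n<\omega}\Lambda'_n$, we obtain all of Theorem D. $\square$
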